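# Swapping $n$ and $m$ in a multiple $q$-sum by transposing a determinant

## 1. The case $n=m$: rotating the summation indices

Throughout, $q$ is an indeterminate. The shifted $q$-factorial is
$$(a;q)_k=(1-a)(1-aq)\cdots(1-aq^{k-1})\quad(k>0),\qquad (a;q)_0=1,$$
$$(a;q)_k=\frac1{(1-a/q)(1-a/q^2)\cdots(1-aq^{k})}\quad(k<0).$$
We write $(q)_k=(q;q)_k$. For example $(q)_2=(1-q)(1-q^2)$. For negative $k$ only the reciprocal $1/(q)_k$ will occur, and it is $0$: the definition gives $1/(q)_{-1}=1-q/q=0$, and for every $k<0$ the same factor $1-q/q$ appears. So a factor $1/(q)_k$ tells a summand to vanish when $k$ is negative.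

Fix integers $n,m\ge1$ and $M_1,M_2\ge0$, and put $N=M_1+M_2$. For an integer $S$ and a tuple $k=(k_1,\dots,k_n)\in\mathbb Z^n$ with $k_1+\dots+k_n=S$, put
$$y_i=M_1-S+nk_i+i-1\qquad(1\le i\le n).$$
We study the sum
$$T_{n,m}(S)=\sum_{k_1+\dots+k_n=S}(-1)^{(n-1)S}q^{E_S(k)}\prod_{1\le i<j\le n}(1-q^{y_j-y_i})\prod_{i=1}^n\frac{(q)_{N+i-1}}{(q)_{y_i}\,(q)_{N+n-1-y_i}},\tag{1}$$
$$E_S(k)=\frac{n(n+m)}2\sum_{i=1}^n k_i^2+m\sum_{i=1}^n ik_i-m\binom{S+1}2-\frac{nS(S+m)}2.\tag{2}$$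

Three small observations will be used all the time.

First, a summand can be nonzero only if $0\le y_i\le N+n-1$ for all $i$, so the sum is finite.

Second, $y_i\equiv M_1-S+i-1 \pmod n$, so the $y_i$ are pairwise incongruent modulo $n$. In particular they are distinct, and no factor $1-q^{y_j-y_i}$ is zero.

Third,
$$\sum_{i=1}^n y_i=nM_1-nS+nS+\sum_{i=1}^n(i-1)=nM_1+\binom n2.\tag{3}$$

The halves in (2) are harmless: since $\sum k_i^2\equiv\sum k_i=S\pmod 2$, we have $2E_S(k)\equiv n(n+m)S-nS(S+m)=nS(n-S)\pmod 2$, which is even because $n$, $S$, $n-S$ cannot all be odd. So $E_S(k)$ is an integer.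

The problem asks to compare $T_{n,m}(S_1)$ with $T_{m,n}(S_2)$, the same sum with $n$ and $m$ exchanged and with another value of $S$. If $n=m$, the two sides are the same function of $S$ evaluated at two points, so what must be shown is that the function is constant. This is the easy case, and the computation does not need $n=m$.

**Proposition 1.** For all $n,m\ge1$ and every integer $S$, $T_{n,m}(S+1)=T_{n,m}(S)$. In particular $T_{n,n}(S_1)=T_{n,n}(S_2)$ for all integers $S_1,S_2$.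

*Proof.* The aim is a bijection of index tuples that preserves each summand. Changing $S$ by one shifts the residues of $y_1,\dots,y_n$ modulo $n$ by one, and this suggests rotating the $y_i$. The map
$$k=(k_1,\dots,k_n)\ \longmapsto\ k'=(k_2,\dots,k_n,k_1-1)$$
is a bijection from tuples of sum $S+1$ to tuples of sum $S$. Form $y$ from $(k,S+1)$, so $y_i=M_1-S-1+nk_i+i-1$, and $y'$ from $(k',S)$. For $i<n$ we get $y_i'=M_1-S+nk_{i+1}+i-1=y_{i+1}$. For $i=n$ we get $y_n'=M_1-S+n(k_1-1)+n-1=M_1-S-1+nk_1=y_1$. Hence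
$$y'=(y_2,\dots,y_n,y_1).$$
The product of the factors $(q)_{N+i-1}/\big((q)_{y_i}(q)_{N+n-1-y_i}\big)$ over all $i$ depends only on the set of the $y_i$, so it is the same for both.

*The product of differences.* Only the pairs that involve $y_1$ change their order. Since $(1-q^a)/(1-q^{-a})=-q^a$,
$$\frac{\prod_{i<j}(1-q^{y'_j-y'_i})}{\prod_{i<j}(1-q^{y_j-y_i})}=\prod_{j=2}^n\frac{1-q^{y_1-y_j}}{1-q^{y_j-y_1}}=(-1)^{n-1}q^{ny_1-\sum_i y_i}.$$
With $y_1=M_1-S-1+nk_1$ and (3),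
$$ny_1-\sum_i y_i=n(M_1-S-1+nk_1)-nM_1-\frac{n(n-1)}2=n^2k_1-nS-\frac{n(n+1)}2 .$$

*The exponent.* We have $\sum k_i'^2=\sum k_i^2-2k_1+1$. Also
$$\sum_i ik_i'=\sum_{j=2}^n(j-1)k_j+n(k_1-1)=\Big(\sum_j jk_j-k_1\Big)-(S+1-k_1)+nk_1-n=\sum_j jk_j-(S+1)+nk_1-n.$$
Moreover $\binom{S+2}2-\binom{S+1}2=S+1$ and $(S+1)(S+1+m)-S(S+m)=2S+1+m$. Therefore
$$E_S(k')-E_{S+1}(k)=-n(n+m)k_1+\frac{n(n+m)}2-m(S+1)+mnk_1-mn+m(S+1)+\frac n2(2S+1+m).$$
The terms with $m$ cancel: $-nmk_1+mnk_1=0$, and $\frac{nm}2-mn+\frac{nm}2=0$. What remains is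
$$E_S(k')-E_{S+1}(k)=-n^2k_1+nS+\frac{n(n+1)}2 .$$
This is the negative of the exponent found for the differences, so the powers of $q$ cancel. The sign $(-1)^{n-1}$ from the differences is exactly the quotient of $(-1)^{(n-1)(S+1)}$ and $(-1)^{(n-1)S}$. So the $k'$-summand of $T_{n,m}(S)$ equals the $k$-summand of $T_{n,m}(S+1)$. $\blacksquare$

The proof gives more than the statement: the list of nonzero summands of $T_{n,m}(S)$, with multiplicities, is the same for all $S$.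

## 2. Different numbers of summation variables

What changes when $n\ne m$? The left side is now an $n$-fold sum and the right side an $m$-fold sum. Here is the full problem. It comes from Christian Krattenthaler, "Proof of a summation formula for an $\tilde A_n$ basic hypergeometric series conjectured by Warnaar", arXiv:math/0209272 (2002).

**Conjecture.** Let $n,m$ be positive integers, $M_1,M_2$ nonnegative integers, and $S_1,S_2$ integers with $-M_1\le S_1\le M_2$ and $-M_1\le S_2\le M_2$. Then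
$$\sum_{k_1+\dots+k_n=S_1}(-1)^{(n-1)S_1}q^{\frac{n(n+m)}2\sum k_i^2+m\sum ik_i-m\binom{S_1+1}2-\frac{nS_1(S_1+m)}2}\prod_{1\le i<j\le n}(1-q^{nk_j-nk_i+j-i})\prod_{i=1}^n\frac{(q)_{M_1+M_2+i-1}}{(q)_{M_1-S_1+nk_i+i-1}(q)_{M_2+S_1-nk_i+n-i}}$$
equals the same expression with $n$ and $m$ exchanged and $S_1$ replaced by $S_2$.

Since $M_2+S-nk_i+n-i=N+n-1-y_i$ and $y_j-y_i=nk_j-nk_i+j-i$, the two sides are $T_{n,m}(S_1)$ and $T_{m,n}(S_2)$. The Conjecture is true, and the restriction on $S_1,S_2$ is not needed.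

**Theorem 1.** For all $n,m\ge1$, all $M_1,M_2\ge0$ and all integers $S_1,S_2$, we have $T_{n,m}(S_1)=T_{m,n}(S_2)$. With $N=M_1+M_2$, the common value is
$$q^{(n+m)\left(M_1M_2+\binom{M_2}2\right)}\,\Phi_{n,m}(q^{-1}),\qquad \Phi_{n,m}(q)=[z^{M_2}]\,\frac{\det_{0\le i,j\le N-1}\big(q^{ij}(1+zq^{ni+mj})\big)}{\det_{0\le i,j\le N-1}(q^{ij})}.$$
In particular the Conjecture holds.

Here $[z^{A}]$ means the coefficient of $z^A$, and for $N=0$ the empty determinants are $1$.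

Let us look at small cases. If $n=1$, there is one summand, $k_1=S$. Its exponent is $\frac{1+m}2S^2+mS-m\frac{S(S+1)}2-\frac{S(S+m)}2=0$ and $y_1=M_1$, so
$$T_{1,m}(S)=\frac{(q)_{M_1+M_2}}{(q)_{M_1}(q)_{M_2}}\qquad\text{for every } m \text{ and } S.\tag{4}$$

If $M_2=0$, take $S=0$. Then $y_i=N+nk_i+i-1$ and $N+n-1-y_i=n-i-nk_i\ge0$ forces $k_i\le0$, hence $k=0$. The summand is $\prod_{i<j}(1-q^{j-i})/\prod_i(q)_{n-i}=1$, because $\prod_{j>i}(1-q^{j-i})=(q)_{n-i}$. So both sides of the Conjecture are $1$.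

The first interesting case is $M_1=M_2=1$, $(n,m)=(2,3)$. By Proposition 1 we may take $S=-1$.

*The sum $T_{2,3}(-1)$.* Here $y=(2+2k_1,\,3+2k_2)$ with $0\le y_i\le3$, the sign is $-1$, and $E=5\sum k_i^2+3\sum ik_i+2$. There are two nonzero summands. For $k=(0,-1)$, $y=(2,1)$ and $E=1$, so the summand is
$$-q(1-q^{-1})\frac{(q)_2(q)_3}{(q)_2(q)_1\,(q)_1(q)_2}=\frac{(1-q)(q)_3}{(q)_1^2(q)_2}=\frac{1-q^3}{1-q}=1+q+q^2.$$
For $k=(-1,0)$, $y=(0,3)$ and $E=4$, so the summand is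
$$-q^4(1-q^3)\frac{(q)_2(q)_3}{(q)_3(q)_3}=-q^4.$$

*The sum $T_{3,2}(-1)$.* Here $y=(2+3k_1,\,3+3k_2,\,4+3k_3)$ with $0\le y_i\le4$, the sign is $+1$, and $E=\frac{15}2\sum k_i^2+2\sum ik_i+\frac32$. The bounds force $k_1=0$ and $k_2,k_3\in\{0,-1\}$, so again there are two nonzero summands. For $k=(0,0,-1)$, $y=(2,3,1)$ and $E=3$, so the summand is
$$q^3(1-q)(1-q^{-1})(1-q^{-2})\frac{(q)_2(q)_3(q)_4}{(q)_2^2\,(q)_3(q)_1\,(q)_1(q)_3}=\frac{(1-q^2)(q)_4}{(q)_2(q)_3}=\frac{1-q^4}{1-q}=1+q+q^2+q^3.$$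
For $k=(0,-1,0)$, $y=(2,0,4)$ and $E=5$, so the summand is
$$q^5(1-q^{-2})(1-q^2)(1-q^4)\frac{(q)_2(q)_3(q)_4}{(q)_2^2(q)_4^2}=-q^3\frac{(1-q^2)^2(1-q^4)(q)_3}{(q)_2(q)_4}=-q^3(1+q).$$

Both totals are $1+q+q^2-q^4$, as the Conjecture predicts. But the summands are
$$\{1+q+q^2,\ -q^4\}\qquad\text{and}\qquad\{1+q+q^2+q^3,\ -q^3-q^4\}.$$

This shows exactly where the method of Section 1 stops. The sensible plan is to look for a bijection between the $n$-tuples and the $m$-tuples that preserves the summands, as rotation does. In this example no such bijection exists, and changing $S_1,S_2$ does not help, because the list of summands does not depend on $S$. The monomial $q^3$ on the right is produced and then cancelled. So the summands must be broken into smaller signed pieces, and the pieces must be rearranged.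

Determinants do this: they are signed sums of monomials. The products in (1) suggest a Vandermonde determinant in the $n$ points $q^{y_i}$. That determinant has size $n$, while the other side would give one of size $m$. We need a determinant whose size is the same on both sides. The only size parameter that $n$ and $m$ share is $N=M_1+M_2$. And $N$ is the number of points that are left over when $y_1,\dots,y_n$ are removed from $\{0,1,\dots,N+n-1\}$.

## 3. The Vandermonde product of the leftover points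

For a finite sequence of integers $x=(x_0,x_1,\dots)$ write $V(x)=\prod_{i<j}(q^{x_j}-q^{x_i})$, the product over pairs of positions. Rearranging the sequence multiplies $V$ by the sign of the rearrangement. Vandermonde's determinant reads
$$\det_{0\le i,j\le N-1}\big(q^{ix_j}\big)=V(x_0,\dots,x_{N-1}).\tag{5}$$

The next lemma converts a product over the $y$'s, of exactly the kind in (1), into a Vandermonde product over the leftover points. The reason it works is that $(q)_c(q)_{L-1-c}$ is, up to sign and a power of $q$, the product of all differences between $q^c$ and the other $q^j$ with $0\le j<L$.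

**Lemma 2.** Let $N\ge0$, $n\ge1$, $L=N+n$. Let $y_1,\dots,y_n$ be distinct elements of $\{0,\dots,L-1\}$, and let $b_0,\dots,b_{N-1}$ list the remaining elements in some order. Let $\varepsilon$ be the sign of the permutation $\pi$ of $\{0,\dots,L-1\}$ with $\pi(j)=b_j$ for $j<N$ and $\pi(N+i-1)=y_i$ for $1\le i\le n$. Put $g_i=N+i-1$ and $u_i=y_i-g_i$. Then
$$\frac{V(b)}{V(0,\dots,N-1)}=\varepsilon\,(-1)^{\sum u_i}\,q^{\sum_i\frac{u_i^2+u_i}2}\prod_{1\le i<j\le n}(1-q^{y_j-y_i})\prod_{i=1}^n\frac{(q)_{g_i}}{(q)_{y_i}(q)_{L-1-y_i}} .\tag{6}$$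

*Proof.* **Step A: isolate $V(b)$.** We compare the Vandermonde product of all $L$ points with the parts belonging to $b$ and $y$. The sequence $(\pi(0),\dots,\pi(L-1))$ is $(b_0,\dots,b_{N-1},y_1,\dots,y_n)$, so
$$\varepsilon\,V(0,\dots,L-1)=V(b)\,V(y)\prod_{r=1}^n\prod_{j=0}^{N-1}(q^{y_r}-q^{b_j}).$$
The $b_j$ are all elements of $\{0,\dots,L-1\}$ except the $y$'s. Hence the last double product is
$$\prod_{r=1}^n\prod_{j=0}^{N-1}(q^{y_r}-q^{b_j})=\frac{\prod_{r}\prod_{0\le j<L,\ j\ne y_r}(q^{y_r}-q^j)}{\prod_{r\ne s}(q^{y_r}-q^{y_s})}=\frac{\prod_{r}\prod_{0\le j<L,\ j\ne y_r}(q^{y_r}-q^j)}{(-1)^{\binom n2}V(y)^2},$$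
because each unordered pair $r<s$ contributes $(q^{y_r}-q^{y_s})(q^{y_s}-q^{y_r})=-(q^{y_s}-q^{y_r})^2$. Solving for $V(b)$,
$$V(b)=\varepsilon\,(-1)^{\binom n2}\,\frac{V(0,\dots,L-1)\,V(y)}{\prod_{r}\prod_{j\ne y_r}(q^{y_r}-q^j)} .$$

**Step B: write each factor with $q$-factorials.** For $0\le c<L$, the factors with $j<c$ are $q^c-q^j=-q^j(1-q^{c-j})$, and those with $j>c$ are $q^c(1-q^{j-c})$. So
$$\prod_{0\le j<L,\ j\ne c}(q^c-q^j)=(-1)^cq^{\binom c2+c(L-1-c)}(q)_c(q)_{L-1-c}=(-1)^cq^{(L-1)c-\frac{c(c+1)}2}(q)_c(q)_{L-1-c}.$$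
Taking only the factors with $j<g$ for each $g=N,\dots,L-1$,
$$\frac{V(0,\dots,L-1)}{V(0,\dots,N-1)}=\prod_{i=1}^n\prod_{j<g_i}(q^{g_i}-q^j)=\prod_{i=1}^n(-1)^{g_i}q^{\binom{g_i}2}(q)_{g_i}.$$
Finally $q^{y_j}-q^{y_i}=-q^{y_i}(1-q^{y_j-y_i})$, and $y_i$ is the first member of $n-i$ pairs, so
$$V(y)=(-1)^{\binom n2}q^{\sum_i(n-i)y_i}\prod_{i<j}(1-q^{y_j-y_i}).$$

**Step C: collect signs and powers.** Insert these three formulas in the expression for $V(b)$ and divide by $V(0,\dots,N-1)$. The two signs $(-1)^{\binom n2}$ cancel, and the sign left is $\varepsilon(-1)^{\sum g_i-\sum y_i}=\varepsilon(-1)^{\sum u_i}$. The $q$-factorials are those in (6). The exponent of $q$ is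
$$e=\sum_{i=1}^n\Big[\binom{g_i}2+\frac{y_i(y_i+1)}2-(L-1)y_i+(n-i)y_i\Big].$$
With $y_i=g_i+u_i$ we have $\binom{g_i}2+\frac{y_i(y_i+1)}2=g_i^2+g_iu_i+\frac{u_i^2+u_i}2$, and $-(L-1)+(n-i)=-(N+i-1)=-g_i$. So the bracket is $g_i^2+g_iu_i+\frac{u_i^2+u_i}2-g_i(g_i+u_i)=\frac{u_i^2+u_i}2$. This is (6). $\blacksquare$

## 4. Leftover points obtained by pushing some numbers up by $n$

Now apply Lemma 2 to the $y$'s of our sum. By Proposition 1 we may choose $S$; choose $S=-M_2$, and write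
$$A=M_2,\qquad S=-A,\qquad T_{n,m}=T_{n,m}(-A).$$
Then $y_i=N+nk_i+i-1$ and $N+n-1-y_i=n-i-nk_i$. With $g_i=N+i-1$ as before, $y_i-g_i=nk_i$.

**Step 1: the nonzero summands.** The purpose is to describe the admissible $k$. A summand is nonzero exactly when $y_i\ge0$ and $n-i-nk_i\ge0$ for all $i$. Since $0\le n-i\le n-1$, the second condition says $k_i\le0$. So put $s_i=-k_i$. The nonzero summands correspond to
$$s_i\ge0,\qquad y_i=N+i-1-ns_i\ge0,\qquad \sum_{i=1}^n s_i=A.\tag{7}$$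

**Step 2: a convenient order for the leftover points.** The purpose is to choose the list $b$ of Lemma 2 so that $n$ appears as a shift. In $\{0,\dots,N+n-1\}$ the residue class of $N+i-1$ modulo $n$ has $N+i-1$ as its top element, and the class loses the one point $y_i=N+i-1-ns_i$. The points of the class above $y_i$ are the numbers $j+n$ with $j=y_i,\,y_i+n,\,\dots,\,N+i-1-n$, that is, $j=N+i-1-nt$ with $1\le t\le s_i$. These $j$ lie in $\{0,\dots,N-1\}$. So put
$$J=\bigcup_{i=1}^n\{N+i-1-nt:\ 1\le t\le s_i\}\subseteq\{0,\dots,N-1\},\qquad |J|=A,\tag{8}$$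
and for any $J\subseteq\{0,\dots,N-1\}$ define
$$b_j=\begin{cases}j+n,&j\in J,\\ j,&j\notin J,\end{cases}\qquad R_J=\frac{V(b_0,\dots,b_{N-1})}{V(0,\dots,N-1)}=\prod_{0\le i<j\le N-1}\frac{q^{b_j}-q^{b_i}}{q^j-q^i}.\tag{9}$$
For the $J$ in (8), the $b_j$ list exactly the numbers of $\{0,\dots,N+n-1\}$ other than $y_1,\dots,y_n$.

For example, let $N=5$, $n=2$, $s=(2,1)$. Then $y=(1,4)$, $J=\{1,3\}\cup\{4\}$, and $b=(0,3,2,5,6)$. The numbers of $\{0,\dots,6\}$ that $b$ misses are $1$ and $4$.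

**Step 3: all other sets $J$ give $R_J=0$.** This lets us sum over all $J$ of size $A$ later. Call $J$ closed if $i\in J$ and $i+n\le N-1$ imply $i+n\in J$. If $J$ is not closed, there is $i\in J$ with $i+n\le N-1$, $i+n\notin J$, so $b_i=i+n=b_{i+n}$ and $R_J=0$. For instance, $N=3$, $n=1$, $J=\{0\}$ gives $b=(1,1,2)$. On the other hand, $N,N+1,\dots,N+n-1$ represent every residue class modulo $n$ once, and the elements of $\{0,\dots,N-1\}$ in the class of $N+i-1$ are the nonnegative numbers among $N+i-1-nt$, $t\ge1$. A closed set contains, in each class, the largest $s_i$ of these for some $s_i$, and $N+i-1-ns_i\ge0$ (automatic if $s_i=0$). So the closed sets of size $A$ are exactly the sets (8) with $s$ as in (7), and $s$ is determined by $J$.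

**Step 4: the sign.** The purpose is to find $\varepsilon$ in Lemma 2. For $J$ as in (8), the permutation $\pi$ maps
$$y_i\to y_i+n\to\dots\to N+i-1-n\to N+i-1\to y_i ,$$
a cycle of length $s_i+1$ (a fixed point if $s_i=0$), for each $i$. All other points are fixed. Hence $\varepsilon=\prod_i(-1)^{s_i}=(-1)^A$. In the example above, $\pi$ has the cycles $(1\,3\,5)$ and $(4\,6)$, with sign $-1=(-1)^3$.

**Step 5: each nonzero summand is $R_J$ times a power of $q$.** Apply (6) with $u_i=nk_i$ and $\varepsilon=(-1)^A$. Since $\sum u_i=nS=-nA$,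
$$R_J=(-1)^{A+nA}\,q^{\frac{n^2}2\sum k_i^2+\frac n2S}\prod_{i<j}(1-q^{y_j-y_i})\prod_{i=1}^n\frac{(q)_{N+i-1}}{(q)_{y_i}(q)_{N+n-1-y_i}} .\tag{10}$$
The sign is $(-1)^{(n+1)A}=(-1)^{(n-1)S}$, the sign in (1). Therefore the summand of $T_{n,m}$ that belongs to $J$ is $q^{E_S(k)-\frac{n^2}2\sum k_i^2-\frac n2S}R_J$.

**Step 6: the remaining power is a weight on $J$.** The purpose is to remove $k$ from the exponent. From (8),
$$\sum_{j\in J}j=\sum_{i=1}^n\Big[s_i(N+i-1)-n\frac{s_i(s_i+1)}2\Big].$$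
With $s_i=-k_i$ and $s_i(s_i+1)=k_i^2-k_i$ this gives
$$-m\sum_{j\in J}j=\frac{nm}2\sum k_i^2+m\sum ik_i+m(N-1)S-\frac{nm}2S.$$
By (2), $E_S(k)-\frac{n^2}2\sum k_i^2-\frac n2S=\frac{nm}2\sum k_i^2+m\sum ik_i-\frac{mS(S+1)}2-\frac{nS(S+m)}2-\frac n2S$. The parts quadratic and linear in the individual $k_i$ agree, and so
$$E_S(k)-\frac{n^2}2\sum k_i^2-\frac n2S=-m\sum_{j\in J}j-\kappa,$$
$$\kappa=m(N-1)S-\frac{nm}2S+\frac n2S+\frac{mS(S+1)}2+\frac{nS(S+m)}2=m(N-1)S+(n+m)\frac{S(S+1)}2 .$$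
In the last equality $-\frac{nm}2S$ cancels against $\frac{nSm}2$.

Adding all summands, and using Step 3 to include the sets $J$ that contribute $0$, we have shown
$$T_{n,m}=q^{-\kappa}\sum_{J\subseteq\{0,\dots,N-1\},\ |J|=A}q^{-m\sum_{j\in J}j}\,R_J .\tag{11}$$

Check with $M_1=M_2=1$, $(n,m)=(2,3)$: $N=2$, $A=1$, $S=-1$, $\kappa=-3$. For $J=\{1\}$, $b=(0,3)$ and $R_J=(q^3-1)/(q-1)=1+q+q^2$. For $J=\{0\}$, $b=(2,1)$ and $R_J=(q-q^2)/(q-1)=-q$. So (11) gives $q^3\big(q^{-3}(1+q+q^2)-q\big)=1+q+q^2-q^4$, as in Section 2.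

## 5. Rows see $n$, columns see $m$

In (11) the sum runs over subsets of $\{0,\dots,N-1\}$, a set that does not depend on $n$ or $m$. Here $n$ is the size of the shift in $R_J$, and $m$ is the strength of the weight. By (5), $R_J$ is $\det(q^{ib_j})$ divided by
$$D=V(0,\dots,N-1)=\det_{0\le i,j\le N-1}(q^{ij})\ne0 .$$
In the determinant the shift $b_j=j+n$ multiplies column $j$ by $q^{ni}$ in row $i$, whereas the weight multiplies column $j$ by a power $q^{\mp mj}$. So $n$ is attached to the row index and $m$ to the column index, and transposition should exchange them.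

There is a sign to watch. If we sum $q^{-m\sum_J j}R_J$ directly as in (11), the matrix entries will be $q^{ij}(1+zq^{ni-mj})$. The transposed matrix has entries $q^{ij}(1+zq^{nj-mi})$, which replaces $(n,m)$ by $(-m,-n)$ instead of $(m,n)$. Inverting $q$ repairs this, because $R_J$ is almost invariant under $q\to q^{-1}$.

**Step 7: inverting $q$.** The purpose is to change the sign of the weight. Under $q\to q^{-1}$ the factor $\frac{q^{b_j}-q^{b_i}}{q^j-q^i}$ is multiplied by $q^{-(b_i+b_j)+i+j}$, since $q^{-b}-q^{-a}=-q^{-a-b}(q^b-q^a)$ in numerator and denominator. Each index lies in $N-1$ pairs, so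
$$\sum_{0\le i<j\le N-1}(b_i+b_j-i-j)=(N-1)\sum_{j}(b_j-j)=(N-1)nA ,$$
which is the same for all $J$ of size $A$. Put
$$\Phi_{n,m}(q)=\sum_{|J|=A}q^{m\sum_{j\in J}j}\,R_J .\tag{12}$$
Then
$$\Phi_{n,m}(q^{-1})=q^{-(N-1)nA}\sum_{|J|=A}q^{-m\sum_{j\in J}j}\,R_J .\tag{13}$$

**Step 8: $\Phi_{n,m}$ is a coefficient of a determinant.** The purpose is to identify (12) with the $\Phi_{n,m}$ of Theorem 1. Expand $D\,R_J=\det(q^{ib_j})$ over permutations $\sigma$ of $\{0,\dots,N-1\}$, choosing row $\sigma(j)$ in column $j$. Since $q^{\sigma(j)b_j}$ is $q^{j\sigma(j)}$, times $q^{n\sigma(j)}$ when $j\in J$,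
$$D\,\Phi_{n,m}(q)=\sum_{|J|=A}\ \sum_{\sigma}\operatorname{sgn}\sigma\prod_{j=0}^{N-1}q^{j\sigma(j)}\prod_{j\in J}q^{n\sigma(j)+mj}.$$
For fixed $\sigma$, $\sum_{|J|=A}\prod_{j\in J}q^{n\sigma(j)+mj}$ is the coefficient of $z^A$ in $\prod_j(1+zq^{n\sigma(j)+mj})$. Hence
$$D\,\Phi_{n,m}(q)=[z^A]\sum_\sigma\operatorname{sgn}\sigma\prod_{j}q^{j\sigma(j)}\big(1+zq^{n\sigma(j)+mj}\big)=[z^A]\det_{0\le i,j\le N-1}\big(q^{ij}(1+zq^{ni+mj})\big).\tag{14}$$

**Step 9: transposition.** This is where $n$ and $m$ change places. The transpose of the matrix in (14) has $(i,j)$ entry $q^{ij}(1+zq^{nj+mi})$, which is the matrix for the pair $(m,n)$. The determinant does not change, and neither $D$ nor $A=M_2$ involves $n$ or $m$. So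
$$\Phi_{n,m}(q)=\Phi_{m,n}(q).\tag{15}$$

For $N=2$, $A=1$ one sees this by hand:
$$\det\begin{pmatrix}1+z&1+zq^m\\1+zq^n&q(1+zq^{n+m})\end{pmatrix}$$
has $z$-coefficient $q+q^{n+m+1}-q^m-q^n$, and $D=q-1$. With $(n,m)=(2,3)$ the quotient is $-q+q^3+q^4+q^5$.

## 6. Comparing the powers of $q$

**Step 10: the prefactor.** It remains to see that the power of $q$ between $T_{n,m}$ and $\Phi_{n,m}(q^{-1})$ is also symmetric. By (11) and (13), with $-A=S$,
$$\Phi_{n,m}(q^{-1})=q^{(N-1)nS+\kappa}\,T_{n,m},$$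
and
$$(N-1)nS+\kappa=(n+m)\Big[(N-1)S+\frac{S(S+1)}2\Big].$$
With $S=-M_2$ the bracket is
$$-(N-1)M_2+\frac{M_2(M_2-1)}2=-\frac{M_2(2N-1-M_2)}2=-\frac{M_2(2M_1+M_2-1)}2=-M_1M_2-\binom{M_2}2 .$$
Therefore
$$T_{n,m}(-M_2)=q^{(n+m)\left(M_1M_2+\binom{M_2}2\right)}\,\Phi_{n,m}(q^{-1}).\tag{16}$$

*Proof of Theorem 1.* The prefactor in (16) is symmetric in $n$ and $m$, and $\Phi_{n,m}=\Phi_{m,n}$ by (15). Hence $T_{n,m}(-M_2)=T_{m,n}(-M_2)$. By Proposition 1, for $(n,m)$ and for $(m,n)$, $T_{n,m}(S_1)=T_{n,m}(-M_2)$ and $T_{m,n}(S_2)=T_{m,n}(-M_2)$ for all integers $S_1,S_2$. So $T_{n,m}(S_1)=T_{m,n}(S_2)$, and the common value is (16), with $\Phi_{n,m}$ given by (14). $\blacksquare$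

In the running example the prefactor is $q^5$, and $q^5(-q^{-1}+q^{-3}+q^{-4}+q^{-5})=1+q+q^2-q^4$, once more.

## 7. The case $m=1$, negative $M_1$ or $M_2$, and integrality

**The case $m=1$.** The source of the problem also contains the following result, which the proof above did not use. For $M_1,M_2\ge0$ and $-M_1\le S\le M_2$,
$$\sum_{k_1+\dots+k_n=S}(-1)^{(n-1)S}q^{\binom{n+1}2\sum k_i^2+\sum ik_i}\prod_{i<j}(1-q^{nk_j-nk_i+j-i})\prod_{i=1}^n\frac{(q)_{M_1+M_2+i-1}}{(q)_{M_1+nk_i+i-1}(q)_{M_2-nk_i+n-i}}=q^{(n+1)\binom{S+1}2}\frac{(q)_{M_1+M_2}}{(q)_{M_1+S}(q)_{M_2-S}} .$$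
To get it from Theorem 1, use the nonnegative integers $M_1'=M_1+S$ and $M_2'=M_2-S$ in place of $M_1,M_2$, with $m=1$ and $S_1=S_2=S$. Then $M_1'-S=M_1$, $M_2'+S=M_2$, and $E_S(k)=\binom{n+1}2\sum k_i^2+\sum ik_i-(n+1)\binom{S+1}2$. So $T_{n,1}(S)$ is the left side above times $q^{-(n+1)\binom{S+1}2}$, and by (4) $T_{1,n}(S)=(q)_{M_1+M_2}/\big((q)_{M_1+S}(q)_{M_2-S}\big)$. The freedom of $S$ in Theorem 1 is used here, since $S$ need not lie in $[-M_1',M_2']$.

**Range of $M_1,M_2$.** The identity $T_{n,m}(S_1)=T_{m,n}(S_2)$ also holds for all integers $M_1,M_2$ with $N=M_1+M_2\ge0$. In a nonzero summand the $y_i$ are $n$ distinct integers in $[0,N+n-1]$, so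
$$\binom n2\le\sum_i y_i\le N+(N+1)+\dots+(N+n-1)=nN+\binom n2 .$$
By (3), which holds for all integers $M_1$, this forces $0\le M_1\le N$, that is, $M_1,M_2\ge0$. So if $M_1<0$ or $M_2<0$, every summand on both sides is $0$.

**Integrality.** For $\lambda_1\ge\dots\ge\lambda_N\ge0$ the Schur polynomial is $s_\lambda(x_1,\dots,x_N)=\det(x_i^{\lambda_j+N-j})/\det(x_i^{N-j})$, a polynomial with integer coefficients. For example $s_{(1,0)}(x_1,x_2)=(x_1^2-x_2^2)/(x_1-x_2)=x_1+x_2$. If the $b_j$ are distinct, sort them in decreasing order and write the $j$-th largest as $\lambda_j+N-j$. Then $R_J=\det(q^{ib_j})/\det(q^{ij})$ is $\pm s_\lambda(1,q,\dots,q^{N-1})$. If two $b_j$ coincide, $R_J=0$. Hence $R_J\in\mathbb Z[q]$, and the common value in Theorem 1 lies in $\mathbb Z[q,q^{-1}]$.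

## 8. An indeterminate $Q$ in place of $q^{M_1+M_2}$

At $S=-M_2$ the summands depend on $N$ only through $q^N$, once $M_2$ is fixed. This allows interpolation.

**Theorem 2.** For $M\ge0$ let
$$P_{n,m}(Q)=(-1)^{(n-1)M}\sum_{\substack{s_1+\dots+s_n=M\\ s_i\ge0}}q^{\frac{n(n+m)}2\sum s_i^2-m\sum is_i-m\binom M2-\frac{nM(M-m)}2}\prod_{i<j}\big(1-q^{n(s_i-s_j)+j-i}\big)\prod_{i=1}^n\frac{(Qq^{i-ns_i};q)_{ns_i}}{(q)_{ns_i+n-i}} .$$
Then $P_{n,m}(Q)=P_{m,n}(Q)$ as polynomials in $Q$.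

*Proof.* We show that $P_{n,m}(q^N)=T_{n,m}(-M)$ for every $N\ge M$, where $M_2=M$ and $M_1=N-M\ge0$. As found in Step 1, only $k_i=-s_i\le0$ contributes to $T_{n,m}(-M)$. Substitute $k=-s$, $S=-M$ in (1) and (2). The sign becomes $(-1)^{(n-1)M}$. Since $\binom{1-M}2=\binom M2$ and $S(S+m)=M(M-m)$, the exponent becomes the one in $P_{n,m}$. Also $y_j-y_i=n(s_i-s_j)+j-i$ and $N+n-1-y_i=ns_i+n-i$. Finally,
$$(q^Nq^{i-ns_i};q)_{ns_i}=\prod_{t=N+i-ns_i}^{N+i-1}(1-q^t),\qquad y_i=N+i-1-ns_i .$$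
If $y_i\ge0$, this product is $(q)_{N+i-1}/(q)_{y_i}$. If $y_i<0$, then $t$ runs from $y_i+1\le0$ to $N+i-1\ge0$, so the factor with $t=0$ makes it $0$, in agreement with $1/(q)_{y_i}=0$. This proves the claim.

In the same way $P_{m,n}(q^N)=T_{m,n}(-M)$. By Theorem 1 the polynomials $P_{n,m}$ and $P_{m,n}$, with coefficients in $\mathbb Q(q)$, agree at the infinitely many points $Q=q^N$, $N\ge M$. So they are equal. $\blacksquare$

**Corollary.** For $N\ge\max(n,m)$ and $M\ge0$, the quantity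
$$q^{-nM(N+1)}\sum_{\substack{s_1+\dots+s_n=M\\ s_i\ge0}}q^{\frac{nm}2\sum s_i^2+(n-m)\sum is_i}\prod_{i<j}\big(1-q^{n(s_i-s_j)+j-i}\big)\prod_{i=1}^n\frac{(q)_{N-i+ns_i}}{(q)_{N-i}\,(q)_{ns_i+n-i}}$$
is unchanged when $n$ and $m$ are exchanged. (Half-integer powers are read in $\mathbb Q(q^{1/2})$.)

*Proof.* Put $Q=q^{-N}$ in Theorem 2. For $1\le i\le n\le N$ and $s\ge0$ the exponents in $(q^{-N+i-ns};q)_{ns}$ are $-(N-i+r)$ with $1\le r\le ns$. Using $1-q^{-a}=-q^{-a}(1-q^a)$,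
$$(q^{-N+i-ns};q)_{ns}=(-1)^{ns}q^{ns(i-N)-\frac{ns(ns+1)}2}\,\frac{(q)_{N-i+ns}}{(q)_{N-i}} .$$
The total sign in $P_{n,m}(q^{-N})$ is $(-1)^{(n-1)M+nM}=(-1)^M$, which is symmetric in $n,m$. The total exponent is
$$\frac{n(n+m)}2\sum s_i^2-m\sum is_i-\frac{mM(M-1)}2-\frac{nM(M-m)}2+n\sum is_i-nMN-\frac{n^2}2\sum s_i^2-\frac{nM}2$$
$$=\frac{nm}2\sum s_i^2+(n-m)\sum is_i-nMN-\frac{nM}2+\frac{mM}2-\frac{(n+m)M^2}2+\frac{nmM}2 .$$
Since $-\frac{nM}2+\frac{mM}2=-nM+\frac{(n+m)M}2$, this is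
$$\frac{nm}2\sum s_i^2+(n-m)\sum is_i-nM(N+1)+\Big[\frac{(n+m)M}2-\frac{(n+m)M^2}2+\frac{nmM}2\Big].$$
The bracket is symmetric in $n,m$ and does not depend on $s$. So $P_{n,m}(q^{-N})$ is the quantity of the Corollary times a factor symmetric in $n,m$. For the pair $(m,n)$ the same computation applies, as $m\le N$. The claim follows from $P_{n,m}(q^{-N})=P_{m,n}(q^{-N})$. $\blacksquare$

## 9. From subsets to an arbitrary symmetric polynomial

A subset $J$ is the same as a vector $\alpha\in\{0,1\}^N$, and the sum over all $J$ of size $A$ is governed by the elementary symmetric polynomial $e_A=\sum_{|J|=A}\prod_{j\in J}y_j$. In this section $y_0,\dots,y_{N-1}$ are variables. The transposition in Step 9 uses only that the coefficients are symmetric.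

**Theorem 3.** Let $f=\sum_\alpha f_\alpha y^\alpha$ be any symmetric polynomial in $N$ variables $y_0,\dots,y_{N-1}$ (with coefficients in a commutative ring containing $\mathbb Q(q)$). Then
$$\langle f\rangle_{n,m}=\sum_{\alpha\in\mathbb Z_{\ge0}^N}f_\alpha\,q^{m\sum_j j\alpha_j+nm\sum_j\binom{\alpha_j}2}\prod_{0\le i<j\le N-1}\frac{q^{j+n\alpha_j}-q^{i+n\alpha_i}}{q^j-q^i}$$
satisfies $\langle f\rangle_{n,m}=\langle f\rangle_{m,n}$. The case $f=e_A$ is (15).

*Proof.* For $f=e_A$ the exponents $\alpha$ that occur are the indicator vectors of the sets $J$ with $|J|=A$. All $\binom{\alpha_j}2$ vanish, $j+n\alpha_j=b_j$, and $\langle e_A\rangle_{n,m}$ is (12). So this case is indeed (15).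

In general, by (5), the product times $D$ is $\det(q^{i(j+n\alpha_j)})$. Expanding as in Step 8,
$$D\langle f\rangle_{n,m}=\sum_{\alpha}\sum_{\sigma}\operatorname{sgn}(\sigma)\,f_\alpha\,q^{\sum_j\left[j\sigma(j)+n\sigma(j)\alpha_j+mj\alpha_j+nm\binom{\alpha_j}2\right]} .$$
Now substitute $\tau=\sigma^{-1}$ and $\beta_i=\alpha_{\sigma^{-1}(i)}$, that is, rename $i=\sigma(j)$, $j=\tau(i)$, $\alpha_j=\beta_i$. For each $\sigma$ the map $\alpha\mapsto\beta$ is a bijection of $\mathbb Z_{\ge0}^N$, $\operatorname{sgn}\tau=\operatorname{sgn}\sigma$, and $f_\alpha=f_\beta$ because $f$ is symmetric. The sum becomes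
$$\sum_{\beta}\sum_{\tau}\operatorname{sgn}(\tau)\,f_\beta\,q^{\sum_i\left[i\tau(i)+ni\beta_i+m\tau(i)\beta_i+nm\binom{\beta_i}2\right]} ,$$
which is the previous expansion with $n$ and $m$ exchanged, hence $D\langle f\rangle_{m,n}$. Divide by $D$. $\blacksquare$
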